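\title{Properly immersed minimal submanifolds of Euclidean space with positive fundamental tone}

\begin{abstract}
We construct a complete, properly immersed minimal disc in $\mathbb{R}^3$ with positive fundamental tone $\lambda^*$. Complete properly immersed minimal $m$-submanifolds of $\mathbb{R}^n$ with $\lambda^*>0$ exist exactly when $m\ge 2$ and $n\ge m+1$. We show that the volume of such a submanifold in the ball of radius $R$ is at least $e^{(2\lambda^*/m-o(1))R^2}$, and that the order $R^2$ in the exponent is optimal when $n\ge m+2$. The examples are lacunary series in which each new term is orthogonal, on the unit circle, to the sum of the preceding ones.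
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a Riemannian manifold of dimension $m$. All manifolds in this paper are connected and have no boundary. The \emph{fundamental tone} of $M$ is
\begin{equation}\label{eq:tone}
\lambda^*(M)=\inf\left\{\frac{\int_M|\nabla f|^2}{\int_M f^2}\;:\; f\in H^1_0(M)\setminus\{0\}\right\},
\end{equation}
where $H^1_0(M)$ is the completion of $C_0^\infty(M)$ in the norm $\|f\|^2=\int_M f^2+\int_M|\nabla f|^2$. By density, the infimum may be taken over $C_0^\infty(M)$. Lipschitz functions with compact support belong to $H^1_0(M)$ (use a partition of unity and mollify in charts), so they are admissible test functions. The number $\lambda^*(M)$ is finite and nonnegative, and it is positive exactly when $M$ satisfies a global Poincar\'e inequality $\int f^2\le C\int|\nabla f|^2$.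

A submanifold of $\mathbb{R}^n$ is an immersion $X:M\to\mathbb{R}^n$, with the induced metric on $M$. It is \emph{proper} if preimages of compact sets are compact, that is, if $|X(p)|\to\infty$ as $p$ leaves the compact subsets of $M$. It is \emph{minimal} if its mean curvature vector $H$ vanishes; since $\Delta X=mH$, this means that the coordinates of $X$ are harmonic functions on $M$. We write $B_R=\{|x|<R\}$, and $\operatorname{vol}(M\cap B_R)$ for the volume of $\{p\in M:|X(p)|<R\}$. The basic function on a minimal submanifold is $u=\frac12|X|^2$. Its gradient is the tangential part of $X$, and for an orthonormal frame $e_1,\dots,e_m$,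
\begin{equation}\label{eq:u}
\Delta u=\langle X,\Delta X\rangle+\sum_{i=1}^m|dX(e_i)|^2=m,\qquad |\nabla u|\le|X|.
\end{equation}

Two short computations show how the position of $M$ in space controls $\lambda^*$. Suppose first that $M$ is minimal and $X(M)\subset B_R$. For $\varphi\in C_0^\infty(M)$, \eqref{eq:u} gives
\[
m\int\varphi^2=\int\varphi^2\Delta u=-2\int\varphi\,\langle\nabla\varphi,\nabla u\rangle\le 2R\,\|\varphi\|_{L^2}\|\nabla\varphi\|_{L^2},
\]
so $\lambda^*(M)\ge m^2/(4R^2)$. Confinement produces a positive tone, and the bound degenerates as $R\to\infty$. Suppose next that $X$ is proper, minimal or not, and let $V(R)=\operatorname{vol}(M\cap B_R)$. The function $\varphi=\min\{1,\max\{0,R+1-|X|\}\}$ is $1$-Lipschitz with compact support, it equals $1$ where $|X|<R$ and $0$ where $|X|\ge R+1$. Inserting it in \eqref{eq:tone} gives $\lambda^*V(R)\le V(R+1)-V(R)$, that is,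
\begin{equation}\label{eq:exp}
V(R+1)\ge(1+\lambda^*(M))\,V(R).
\end{equation}
A proper submanifold with positive tone therefore has at least exponential volume growth. In particular $\lambda^*(\mathbb{R}^m)=0$.

The known examples fit this picture. The fundamental tones of Nadirashvili's complete bounded minimal surfaces in $\mathbb{R}^3$ and of the complete cylindrically bounded minimal surfaces of Mart\'in and Morales are positive. On the other hand, $\lambda^*=0$ for complete minimal surfaces of finite total curvature and for complete $m$-dimensional minimal submanifolds with $\int_M|\alpha|^m<\infty$, where $\alpha$ is the second fundamental form. One may guess that a minimal submanifold which escapes from every ball always has tone zero, as an affine subspace does. The following question comes from Bessa and Costa \cite{BC}, who put the word ``minimal'' in parentheses; we require minimality.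

\begin{quote}
\emph{Is there a complete, properly immersed minimal submanifold of $\mathbb{R}^n$ with positive fundamental tone?}
\end{quote}

The answer is yes, already for discs in $\mathbb{R}^3$. Let $\mathbb{D}$ be the unit disc in $\mathbb{C}$, $\mathbb{T}=\partial\mathbb{D}$, and let $ds^2_{\rm hyp}=4|dz|^2/(1-|z|^2)^2$ be the hyperbolic metric, of curvature $-1$.

\begin{theorem}\label{thm:R3}
There is a proper conformal minimal immersion $X:\mathbb{D}\to\mathbb{R}^3$ whose induced metric satisfies $ds^2\le C\,ds^2_{\rm hyp}$ for a constant $C$. Hence $M=(\mathbb{D},ds^2)$ is a complete properly immersed minimal surface in $\mathbb{R}^3$ with $\lambda^*(M)>0$.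
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $1\le m\le n$. A complete properly immersed minimal $m$-submanifold of $\mathbb{R}^n$ with $\lambda^*>0$ exists if and only if $m\ge2$ and $n\ge m+1$. In those cases every value in $(0,\infty)$ occurs as $\lambda^*$. If $m\ge2$ and $n\ge m+3$, properly embedded examples exist.
\end{theorem}

For minimal submanifolds the exponential growth \eqref{eq:exp} improves to Gaussian growth.

\begin{theorem}\label{thm:vol}
If $M^m\to\mathbb{R}^n$ is complete, properly immersed and minimal, then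
\begin{equation}\label{eq:gauss}
\lambda^*(M)\le\frac m2\,\liminf_{R\to\infty}\frac{\log\operatorname{vol}(M\cap B_R)}{R^2}.
\end{equation}
In particular $\lambda^*(M)=0$ if $\log\operatorname{vol}(M\cap B_{R_i})=o(R_i^2)$ for some sequence $R_i\to\infty$. The inequality \eqref{eq:gauss} also holds for minimal immersions $X:M^m\to\ell^2$ such that $|X|$ is a proper function on $M$, and in $\ell^2$ the constant $m/2$ is attained for every even $m$.
\end{theorem}

\begin{theorem}\label{thm:opt}
For $m\ge2$ and $n\ge m+2$ there are complete properly immersed minimal submanifolds $M^m\to\mathbb{R}^n$ with $\lambda^*>0$ and $\log\operatorname{vol}(M\cap B_R)\le C(1+R^2)$. For $m=2$, $n=4$ the example is a holomorphic disc in $\mathbb{C}^2$.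
\end{theorem}

Thus the order $R^2$ in Theorem~\ref{thm:vol} cannot be improved when $n\ge m+2$. We do not decide whether the growth in Theorem~\ref{thm:opt} can be achieved with $n=m+1$.

The method is the same for all examples. By conformal invariance of the Dirichlet integral, a conformal immersion of $\mathbb{D}$ has positive tone as soon as it stretches lengths by at most $K/(1-|z|)$ (Section~\ref{sec:tools}). A lacunary series $\sum_k z^{N_k}w_k$ with bounded coefficients satisfies this bound automatically, because near the circle $|z|=1-1/N_k$ essentially one term contributes to the derivative. To force the sum to infinity, we let $w_k$ depend on the point of the circle and choose it orthogonal to the $k$-th partial sum; by Pythagoras' theorem the square of the norm then gains a fixed amount at each step. We carry this out three times, in order of difficulty: in $\ell^2$, where orthogonality is free (Section~\ref{sec:vol}, together with Theorem~\ref{thm:vol}); in $\mathbb{C}^2$, where it can be arranged exactly (Section~\ref{sec:C2});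 and in $\mathbb{R}^3$, where conformality is a nonlinear constraint and orthogonality holds up to small errors (Section~\ref{sec:R3}). Theorem~\ref{thm:dim} is proved in Section~\ref{sec:dim}.

\section{Comparison with the hyperbolic plane, products, lacunary sums}\label{sec:tools}

A map $X$ from $\mathbb{D}$ to a Euclidean space is a \emph{conformal immersion} if $|X_x|=|X_y|=\rho>0$ and $\langle X_x,X_y\rangle=0$, where $z=x+iy$. The induced metric is then $\rho^2|dz|^2$ and its Laplacian is $\rho^{-2}\Delta_0$, with $\Delta_0=\partial_x^2+\partial_y^2=4\partial_z\partial_{\bar z}$. So a conformal immersion is minimal if and only if it is harmonic in the usual sense. A holomorphic map $F$ with $F'\ne0$ everywhere is an example: $F_x=F'$ and $F_y=iF'$ are orthogonal of length $\rho=|F'|$.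

The hyperbolic plane has $\lambda^*=1/4$ (McKean). We need only the lower bound, and include its proof.

\begin{lemma}\label{lem:hyp}
Let $ds^2=\rho^2|dz|^2$ be a conformal metric on $\mathbb{D}$ with $ds^2\le K^2ds^2_{\rm hyp}$. Then $\lambda^*(\mathbb{D},ds^2)\ge1/(4K^2)$. The hypothesis holds if $\rho\le K/(1-|z|)$.
\end{lemma}

\begin{proof}
The last sentence follows from $1/(1-|z|)=(1+|z|)/(1-|z|^2)\le2/(1-|z|^2)$. Let $v=(1-|z|^2)^{1/2}$. Then $\partial_{\bar z}v=-\frac z2(1-|z|^2)^{-1/2}$, and differentiating once more,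
\[
-\frac{\Delta_0v}{v}=\frac{2}{1-|z|^2}+\frac{|z|^2}{(1-|z|^2)^2}=\frac{2-|z|^2}{(1-|z|^2)^2}\ge\frac1{(1-|z|^2)^2}.
\]
Let $\varphi\in C_0^\infty(\mathbb{D})$, and let $\nabla_0$ be the Euclidean gradient. Expand the square, integrate the mixed term $-\langle\nabla_0(\varphi^2),\nabla_0\log v\rangle$ by parts, and use $\Delta_0\log v+|\nabla_0\log v|^2=\Delta_0v/v$:
\[
0\le\int|\nabla_0\varphi-\varphi\nabla_0\log v|^2\,dx\,dy=\int|\nabla_0\varphi|^2\,dx\,dy+\int\varphi^2\,\frac{\Delta_0v}{v}\,dx\,dy .
\]
For the metric $ds^2$ we have $|\nabla\varphi|^2=\rho^{-2}|\nabla_0\varphi|^2$ and $dA=\rho^2dx\,dy$, so the Dirichlet integral does not depend on $\rho$. Since $\rho^2\le4K^2(1-|z|^2)^{-2}$,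
\[
\int|\nabla\varphi|^2dA=\int|\nabla_0\varphi|^2dx\,dy\ge\int\frac{\varphi^2\,dx\,dy}{(1-|z|^2)^2}\ge\frac1{4K^2}\int\varphi^2dA .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:borderline}
The disc cannot be replaced by the plane. For any conformal metric on $\mathbb{C}$, the function equal to $1$ on $|z|\le1$, to $1-\log|z|/\log R$ on $1\le|z|\le R$ and to $0$ beyond has Dirichlet integral $2\pi/\log R\to0$, while its $L^2$ norm is bounded below; so $\lambda^*=0$. On the disc, the bound $\rho\le K/(1-|z|)$ is borderline for properness: it allows $|X|$ to grow like $K\log\frac1{1-|z|}$, whereas $\rho\le K(1-|z|)^{-\gamma}$ with $\gamma<1$ makes $X$ bounded, by integration along radii.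
\end{remark}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A proper immersion $X:M\to\mathbb{R}^n$ induces a complete metric.
\item[(b)] For Riemannian manifolds $M_1,M_2$, $\lambda^*(M_1\times M_2)\ge\lambda^*(M_1)+\lambda^*(M_2)$.
\item[(c)] If $X:M\to\mathbb{R}^n$ is a proper minimal immersion, so is $X\times\mathrm{id}:M\times\mathbb{R}^l\to\mathbb{R}^{n+l}$, and $\lambda^*(M\times\mathbb{R}^l)\ge\lambda^*(M)$.
\item[(d)] If $h:\mathbb{D}\to\mathbb{C}^2$ is holomorphic, there is $\sigma\in\mathbb{C}^2$ with $|\sigma|\le1$ such that $h+\sigma$ has no zeros.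
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $X$ does not increase distances, so a closed bounded subset of $M$ lies in the preimage of a closed Euclidean ball and is compact. By the Hopf--Rinow theorem $M$ is complete.

(b) For $f\in C_0^\infty(M_1\times M_2)$ we have $|\nabla f|^2=|\nabla_{M_1}f|^2+|\nabla_{M_2}f|^2$. Apply \eqref{eq:tone} on each slice $M_1\times\{q\}$ and integrate in $q$; this gives $\int|\nabla_{M_1}f|^2\ge\lambda^*(M_1)\int f^2$. Exchanging the factors gives the bound for the other term.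

(c) The induced metric is the product metric, the coordinates are harmonic for it, and $|X(p)|^2+|y|^2$ is a proper function of $(p,y)$. The inequality is (b).

(d) The image of a surface under a smooth map to $\mathbb{R}^4$ has Lebesgue measure zero, so $-h(\mathbb{D})$ does not contain the unit ball of $\mathbb{C}^2$.
\end{proof}

\subsection*{Lacunary sums}
Let $N_0<N_1<\cdots$ be positive integers with $N_{j+1}\ge4N_j$. Summing geometric series, for $\alpha>0$ and $l\ge0$,
\begin{equation}\label{eq:geom}
\sum_{j\le l}N_j^{\alpha}\le c_\alpha N_l^\alpha,\qquad\sum_{j\ge l}N_j^{-\alpha}\le c_\alpha N_l^{-\alpha},\qquad c_\alpha=\frac1{1-4^{-\alpha}},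
\end{equation}
with $c_1=\frac43$ and $c_{1/2}=2$. For $0<t\le1$, the \emph{critical index} $k=k(t)$ is the smallest index with $N_kt\ge1$. If $k\ge1$ then $N_{k-1}t<1$, and $k(t)\to\infty$ as $t\to0$. By \eqref{eq:geom},
\begin{equation}\label{eq:crit}
\sum_{j<k}(N_jt)^\alpha\le c_\alpha,\qquad\sum_{j\ge k}(N_jt)^{-\alpha}\le c_\alpha .
\end{equation}
At a point with $1-|z|=t$, the powers $z^{N_j}$ with $j<k$ are close to their boundary values, and those with $j\ge k$ are small because $|z|^n\le e^{-nt}$. To use \eqref{eq:crit} we trade exponentials for powers. The maximum of $u^\beta e^{-u/2}$ on $(0,\infty)$ is $(2\beta/e)^\beta$; for $\beta=1,\frac32,2$ this gives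
\begin{equation}\label{eq:elem}
ue^{-u/2}\le\tfrac34,\qquad u^{3/2}e^{-u/2}\le2,\qquad u^2e^{-u/2}\le3 .
\end{equation}

We also use two facts about a $\mathbb{C}^2$-valued polynomial $p$ of degree at most $D$ with $|p|\le1$ on $\mathbb{T}$: on $\overline{\mathbb{D}}$ one has $|p|\le1$ (maximum principle) and $|p'|\le D$ (Bernstein's inequality on $\mathbb{T}$, then the maximum principle). Both follow from the scalar statements applied to the components of $p$ along unit vectors of $\mathbb{C}^2$.

\section{Gaussian volume growth and a model in $\ell^2$}\label{sec:vol}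

The proof of \eqref{eq:exp} used only the pointwise bound $|\nabla u|^2\le2u$. On a minimal submanifold with fast volume growth this bound is far from sharp. Let $U(\tau)=\operatorname{vol}\{u<\tau\}$. We shall see that $\Delta u=m$ gives $\int h(u)|\nabla u|^2=m\int h\,U\,d\tau$, while $\int h(u)=\int h\,dU$. Heuristically, if $U(\tau)=e^{b\tau}$ then $dU=bU\,d\tau$, so $|\nabla u|^2$ has average $m/b$ on every shell, however far out. The test function $e^{-au}$ then has Rayleigh quotient $a^2m/b$ and is square integrable when $2a>b$, which suggests $\lambda^*\le mb/4$. The next proposition makes this rigorous.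

\begin{proposition}\label{prop:vol}
Let $M$ be a Riemannian $m$-manifold and $u:M\to[0,\infty)$ a smooth proper function with $\Delta u=m$. Let $U(\tau)=\operatorname{vol}\{u<\tau\}$. Then
\[
\lambda^*(M)\le\frac m4\,\liminf_{S\to\infty}\frac{\log U(S)}{S}.
\]
\end{proposition}

\begin{proof}
The function $U$ is finite because $u$ is proper; it is nondecreasing, and positive for $\tau>\min u$. So the lower limit is nonnegative, and we may assume $\lambda=\lambda^*(M)>0$.

Level sets of $u$ have measure zero. Indeed, near a regular point a level set is a hypersurface. At a critical point the Hessian of $u$ has trace $m\ne0$, so in local coordinates some $\partial_iu$ has nonzero differential there, and the nearby critical points lie on the hypersurface $\{\partial_iu=0\}$. Consequently, if $h$ is Lipschitz and piecewise $C^1$ with compact support in $[0,\infty)$, then $h\circ u$ is Lipschitz with compact support and $\nabla(h\circ u)=h'(u)\nabla u$ almost everywhere.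

Let $f\ge0$ be such a function, nonincreasing, and put $G(t)=\int_t^\infty f'(\tau)^2d\tau$, which is also Lipschitz and piecewise $C^1$ with compact support. The identity $\int\langle\nabla\psi,\nabla u\rangle=-\int\psi\,\Delta u$ extends by approximation from $C_0^\infty(M)$ to Lipschitz $\psi$ with compact support. With $\psi=G\circ u$ and Fubini's theorem,
\[
\int_Mf'(u)^2|\nabla u|^2=m\int_MG(u)=m\int_M\int_{u(p)}^\infty f'(\tau)^2\,d\tau\,d\!\operatorname{vol}(p)=m\int_0^\infty f'(\tau)^2U(\tau)\,d\tau .
\]
In the same way $f(t)^2=-2\int_t^\infty ff'\,d\tau$ gives $\int_Mf(u)^2=-2\int_0^\infty ff'\,U\,d\tau$. Testing \eqref{eq:tone} with $f\circ u$,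
\begin{equation}\label{eq:1d}
-2\lambda\int_0^\infty ff'\,U\,d\tau\le m\int_0^\infty f'^2\,U\,d\tau .
\end{equation}
Fix $0<a<2\lambda/m$ and $S>0$. Let $f=e^{-a\tau}$ on $[0,S]$, $f=e^{-aS}(S+1-\tau)$ on $[S,S+1]$, and $f=0$ beyond. On $[0,S]$ the integrands in \eqref{eq:1d} are $2\lambda a\,e^{-2a\tau}U$ on the left and $ma^2e^{-2a\tau}U$ on the right; the left one is larger, by the choice of $a$. On $[S,S+1]$ the left side contributes a nonnegative amount and the right side at most $m\,e^{-2aS}U(S+1)$. Hence
\[
U(S+1)\ge\frac{a(2\lambda-ma)}{m}\,e^{2aS}\int_0^Se^{-2a\tau}U(\tau)\,d\tau .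
\]
The integral is nondecreasing in $S$ and positive for $S>\min u$. Therefore $\liminf S^{-1}\log U(S)\ge2a$, and we let $a\uparrow2\lambda/m$.
\end{proof}

For a proper minimal immersion, $u=\frac12|X|^2$ satisfies the hypotheses by \eqref{eq:u}, and $\operatorname{vol}(M\cap B_R)=U(R^2/2)$. Putting $S=R^2/2$ turns Proposition~\ref{prop:vol} into \eqref{eq:gauss}. The dimension of the ambient space does not enter. Let $\ell^2$ be the space of square-summable complex sequences, viewed as a real Hilbert space, and call a smooth immersion $X:M\to\ell^2$ minimal if $\Delta X=0$ for the induced metric. Then \eqref{eq:u} holds with the same proof. Closed balls of $\ell^2$ are not compact, so the assumption needed is that $|X|$ be a proper function; under it, \eqref{eq:gauss} follows as before. The following example completes the proof of Theorem~\ref{thm:vol}.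

\begin{example}\label{ex:l2}
Let $F:\mathbb{D}\to\ell^2$, $F(z)=(z^j/\sqrt j)_{j\ge1}$. Then
\[
|F|^2=\sum_{j\ge1}\frac{|z|^{2j}}j=-\log(1-|z|^2),\qquad|F'|^2=\sum_{j\ge1}j|z|^{2j-2}=\frac1{(1-|z|^2)^2}.
\]
So $F$ is a holomorphic immersion, hence minimal, $|F|$ is proper, and the induced metric is $\frac14ds^2_{\rm hyp}$. Lemma~\ref{lem:hyp} with $K=\frac12$ gives $\lambda^*\ge1$. The disc $|z|<r$ has area $\int_0^r2\pi s(1-s^2)^{-2}ds=\pi\big(\frac1{1-r^2}-1\big)$, so $\{|F|^2<\rho\}$ has area $\pi(e^\rho-1)$: the function $|F|^2$ pushes the area measure forward to $\pi e^{s}\,ds$ on $[0,\infty)$.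

Let $X=F\times\dots\times F:\mathbb{D}^k\to(\ell^2)^k\cong\ell^2$, so $m=2k$. The induced metric is the product metric, the coordinates are harmonic, and $|X|^2=\sum_i|F(z_i)|^2$ is proper. By Lemma~\ref{lem:basic}(b), $\lambda^*\ge k$. The simplex $\{s_i\ge0,\ \sum s_i<\rho\}$ has volume $\rho^k/k!$, so
\[
\operatorname{vol}\{|X|<R\}=\pi^k\int_{s_i\ge0,\ \sum s_i<R^2}e^{\sum s_i}\,ds=\pi^k\int_0^{R^2}\frac{\rho^{k-1}}{(k-1)!}\,e^\rho\,d\rho .
\]
For $R^2\ge2$ the last integral lies between $e^{R^2-1}/(k-1)!$ and $R^{2k}e^{R^2}$. Thus $R^{-2}\log\operatorname{vol}\{|X|<R\}\to1$, and \eqref{eq:gauss} gives $\lambda^*\le\frac m2=k$. Hence $\lambda^*=k$, and equality holds in \eqref{eq:gauss}.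
\end{example}

The map $F$ is the model for what follows. The coordinates with $N\le j<4N$ become active where $1-|z|$ is smaller than $1/N$; they add about $\sum_{N\le j<4N}1/j\approx\log4$ to $|F|^2$, because they are orthogonal to all other coordinates. In finite dimension there are no new coordinates. But to increase $|F|^2$, the new term need only be orthogonal to the current position vector.

\section{A holomorphic disc in $\mathbb{C}^2$}\label{sec:C2}

Let $\langle x,y\rangle=x_1\overline{y_1}+x_2\overline{y_2}$ be the Hermitian product on $\mathbb{C}^2$, so that $|x+y|^2=|x|^2+2\operatorname{Re}\langle x,y\rangle+|y|^2$. We want to add to a polynomial map $F_k$ a term $z^{N}w$, with $N$ large so that the interior of the disc is hardly changed. On $\mathbb{T}$ the factor $z^N$ takes all unit values, so $w$ should be orthogonal to $F_k$ in the Hermitian sense. In $\mathbb{C}$ this forces $w=0$. In $\mathbb{C}^2$ there is a canonical choice: $(-\bar b,\bar a)$ is orthogonal to $(a,b)$ and has the same length. This vector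 is antiholomorphic in $F_k$, but on $\mathbb{T}$ we have $\bar z=z^{-1}$, and the factor $z^N$ clears the negative powers.

For instance, from $F_0=(1,0)$ we get $w_0=(0,1)$ and $F_1=(1,z^4)$. Then $w_1=(-z^{-4},1)/\sqrt2$ on $\mathbb{T}$ and
\[
F_2=F_1+z^{16}w_1=\Big(1-\frac{z^{12}}{\sqrt2},\ z^4\Big(1+\frac{z^{12}}{\sqrt2}\Big)\Big),
\]
and the parallelogram law gives $|F_2|^2=2(1+\frac12)=3$ on $\mathbb{T}$. Since the norm is constant on $\mathbb{T}$, normalizing $w$ costs nothing and the construction continues.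

\begin{proposition}\label{prop:C2}
There is a holomorphic map $F:\mathbb{D}\to\mathbb{C}^2$ such that, with $t=1-|z|$,
\[
|F'(z)|\le\frac6t,\qquad|F(z)|\ge\sqrt{\frac{\log(1/t)}{\log4}}-3 .
\]
\end{proposition}

\begin{proof}
Let $N_k=4^{k+1}$, $D_0=0$ and $D_k=N_{k-1}$ for $k\ge1$. We construct polynomial maps $F_k=(a_k,b_k)$ of degree at most $D_k$ with $|F_k|^2=k+1$ on $\mathbb{T}$, starting from $F_0=(1,0)$. For a polynomial $a=\sum_jc_jz^j$ put $a^*=\sum_j\overline{c_j}\,z^{-j}$, so that $a^*=\bar a$ on $\mathbb{T}$. Define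
\[
w_k=\frac{(-b_k^*,\,a_k^*)}{\sqrt{k+1}},\qquad g_k=z^{N_k}w_k,\qquad F_{k+1}=F_k+g_k .
\]
The map $w_k$ contains only the powers $z^{-D_k},\dots,z^0$, and $D_k\le N_k/4$. So $F_{k+1}$ is a polynomial of degree at most $N_k=D_{k+1}$. On $\mathbb{T}$ we have $|g_k|=1$ and $\sqrt{k+1}\,\langle g_k,F_k\rangle=z^{N_k}(-\overline{b_k}\,\overline{a_k}+\overline{a_k}\,\overline{b_k})=0$, hence $|F_{k+1}|^2=k+2$.

Write $g_k=z^np$ with $n=N_k-D_k$ and $p=z^{D_k}w_k$, a polynomial of degree at most $D_k$ with $|p|=1$ on $\mathbb{T}$. Then $|p|\le1$ and $|p'|\le D_k$ on $\overline{\mathbb{D}}$, so $|g_k'|\le n|z|^{n-1}+D_k|z|^n\le N_k|z|^{n-1}$. Since $N_k\ge4$, we have $n-1\ge\frac34N_k-1\ge\frac12N_k$. Therefore, on $\overline{\mathbb{D}}$,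
\begin{equation}\label{eq:gk}
|g_k|\le e^{-N_kt/2},\qquad|g_k'|\le N_ke^{-N_kt/2}.
\end{equation}
The series $F=F_0+\sum_jg_j$ converges locally uniformly in $\mathbb{D}$. Fix $z\in\mathbb{D}$ and let $k=k(t)$ be the critical index. By \eqref{eq:elem}, $ue^{-u/2}\le\min\{u,3/u\}$, so \eqref{eq:gk} and \eqref{eq:crit} give
\[
t|F'(z)|\le\sum_{j<k}N_jt+3\sum_{j\ge k}(N_jt)^{-1}\le\tfrac43+4\le6 .
\]
For the lower bound, compare $F(z)$ with $F_k(\zeta)$, where $\zeta\in\mathbb{T}$ and $z=|z|\zeta$. By \eqref{eq:elem}, $e^{-u/2}\le3/(4u)$, so $|F(z)-F_k(z)|\le\frac34\sum_{j\ge k}(N_jt)^{-1}\le1$. By \eqref{eq:gk}, $|F_k'|\le\sum_{j<k}N_j$ on $\overline{\mathbb{D}}$, so $|F_k(z)-F_k(\zeta)|\le\sum_{j<k}N_jt\le\frac43$. Hence $|F(z)|\ge\sqrt{k+1}-3$. Finally $4^{k+1}=N_k\ge1/t$ gives $k+1\ge\log(1/t)/\log4$.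
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:opt}]
The map $F$ may fail to be an immersion; indeed $F'(0)=0$. By Lemma~\ref{lem:basic}(d) there is $\sigma$ with $|\sigma|\le1$ such that $F'+\sigma$ has no zeros. Put $\tilde F=F+\sigma z$. It is a holomorphic immersion, hence minimal in $\mathbb{C}^2=\mathbb{R}^4$, with $|\tilde F-F|\le1$ and $|\tilde F'|\le7/t$. By Proposition~\ref{prop:C2} it is proper, hence complete by Lemma~\ref{lem:basic}(a), and $\lambda^*\ge1/196$ by Lemma~\ref{lem:hyp}. If $|\tilde F(z)|<R$, then $\log(1/t)<(R+4)^2\log4$, that is, $t>t_R=4^{-(R+4)^2}$. Hence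
\[
\operatorname{area}\{|\tilde F|<R\}\le2\pi\cdot49\int_{t_R}^1t^{-2}\,dt\le98\pi\cdot4^{(R+4)^2},
\]
which proves the theorem for $m=2$, $n=4$. For $m\ge2$ take the product with $\mathbb{R}^{m-2}$ in $\mathbb{R}^{m+2}\subset\mathbb{R}^n$. By Lemma~\ref{lem:basic}(a),(c) it is complete, proper and minimal with $\lambda^*>0$. The part inside $B_R$ lies in $\{|\tilde F|<R\}\times\{|y|<R\}$, so the volume bound is multiplied by at most $cR^{m-2}$, and $\log R\le R^2$.
\end{proof}

The volume bound comes from the geometric growth of the exponents: $|F|^2$ gains $1$ each time $1-|z|$ is divided by $4$.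

\section{A minimal disc in $\mathbb{R}^3$}\label{sec:R3}

A harmonic map $\mathbb{D}\to\mathbb{R}^3$ has the form $X=x_0+\operatorname{Re}\int_0^z\Phi\,d\zeta$ with $\Phi:\mathbb{D}\to\mathbb{C}^3$ holomorphic, and $X_x=\operatorname{Re}\Phi$, $X_y=-\operatorname{Im}\Phi$. Let $v\cdot v'=\sum v_iv_i'$ be the complex bilinear product on $\mathbb{C}^3$. Since
\[
v\cdot v=|\operatorname{Re}v|^2-|\operatorname{Im}v|^2+2i\,\operatorname{Re}v\cdot\operatorname{Im}v ,
\]
a vector $v$ is \emph{null}, meaning $v\cdot v=0$, exactly when $\operatorname{Re}v$ and $\operatorname{Im}v$ are orthogonal of equal length; then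
\begin{equation}\label{eq:null}
|\operatorname{Re}v|^2=|\operatorname{Im}v|^2=\tfrac12|v|^2 .
\end{equation}
So $X$ is a conformal immersion when $\Phi$ is null and nowhere zero. A sum of null vectors is not null in general, so we cannot add terms to $\Phi$ as we added them to $F'$. Instead we parametrize null vectors by $\mathbb{C}^2$ and add terms in the parameter space, where there is no constraint.

\subsection*{Spinors}
For $s=(a,b)$ and $s'=(a',b')$ in $\mathbb{C}^2$ put
\[
B(s,s')=\big(\tfrac12(aa'-bb'),\ \tfrac i2(aa'+bb'),\ \tfrac12(ab'+ba')\big),\qquad Q(s)=B(s,s)=\big(\tfrac12(a^2-b^2),\ \tfrac i2(a^2+b^2),\ ab\big).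
\]
The map $B$ is symmetric and complex bilinear, so $Q(cs)=c^2Q(s)$ for $c\in\mathbb{C}$ and
\begin{equation}\label{eq:polar}
Q(s+s')=Q(s)+2B(s,s')+Q(s'),\qquad Q(s)-Q(s')=B(s-s',s+s').
\end{equation}

\begin{lemma}\label{lem:spin}
For $s,s'\in\mathbb{C}^2$, the vector $Q(s)$ is null, $|Q(s)|=|s|^2/\sqrt2$, and $|B(s,s')|\le|s||s'|/\sqrt2$. If $s:\mathbb{D}\to\mathbb{C}^2$ is holomorphic without zeros, then $X=x_0+\operatorname{Re}\int_0^zQ(s)\,d\zeta$ is a conformal minimal immersion with metric $\frac14|s|^4|dz|^2$.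
\end{lemma}

\begin{proof}
We have $Q(s)\cdot Q(s)=\frac14(a^2-b^2)^2-\frac14(a^2+b^2)^2+a^2b^2=0$. By the parallelogram law,
\[
|B(s,s')|^2=\tfrac12\big(|aa'|^2+|bb'|^2\big)+\tfrac14|ab'+ba'|^2\le\tfrac12\big(|aa'|^2+|bb'|^2+|ab'|^2+|ba'|^2\big)=\tfrac12|s|^2|s'|^2 .
\]
For $s=s'$ the first expression equals $\frac12(|a|^4+|b|^4)+|a|^2|b|^2=\frac12|s|^4$. The last statement follows from \eqref{eq:null}: $|X_x|^2=|X_y|^2=\frac12|Q(s)|^2=\frac14|s|^4$.
\end{proof}

So the condition $\rho\le K/(1-|z|)$ of Lemma~\ref{lem:hyp} becomes $|s|^2\le2K/(1-|z|)$. A term of $s$ of frequency $N$ may have size $\sqrt N$.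

The analogue of the term $z^Nw$ of Section~\ref{sec:C2} is $\operatorname{Re}(z^{M}Q(w))$. For fixed unit $w$, as $z^M$ runs over $\mathbb{T}$ this vector runs over the circle of radius $\frac12$ in the plane spanned by $\operatorname{Re}Q(w)$ and $\operatorname{Im}Q(w)$. It stays orthogonal to a vector $x\in\mathbb{R}^3\setminus\{0\}$ exactly when $Q(w)\cdot x=0$. The orthogonal complement of $x$ is a plane, so there is just enough room.

\begin{lemma}\label{lem:w}
For every continuous map $x:\mathbb{T}\to\mathbb{R}^3\setminus\{0\}$ there is a continuous map $w:\mathbb{T}\to\mathbb{C}^2$ with $|w|=1$ and $Q(w)\cdot x=0$ on $\mathbb{T}$.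
\end{lemma}

\begin{proof}
For $x=(x_1,x_2,x_3)\ne0$ and $\xi=x_1+ix_2$,
\begin{equation}\label{eq:form}
Q(a,b)\cdot x=\tfrac12\xi a^2+x_3ab-\tfrac12\bar\xi b^2 .
\end{equation}
Let $v_-(x)=(|x|-x_3,\ \xi)$ and $v_+(x)=(\bar\xi,\ |x|+x_3)$. Both are zeros of \eqref{eq:form}. For $v_-$, with $a=|x|-x_3$, the form equals $\frac12\xi\,[a^2+2x_3a-|\xi|^2]=\frac12\xi\,[(a+x_3)^2-|x|^2]=0$. For $v_+$, with $b=|x|+x_3$, it equals $\frac12\bar\xi\,[|\xi|^2+2x_3b-b^2]=\frac12\bar\xi\,[|x|^2-(b-x_3)^2]=0$. Their determinant is $|x|^2-x_3^2-|\xi|^2=0$, and they do not vanish together since $(|x|-x_3)+(|x|+x_3)>0$. So they span a complex line $\ell(x)$ on which \eqref{eq:form} vanishes.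

It remains to choose a continuous unit vector in $\ell(x(\zeta))$, which is the triviality of complex line bundles over a circle. Divide $[0,2\pi]$ into finitely many intervals on each of which $v_+(x(e^{i\theta}))$ or $v_-(x(e^{i\theta}))$ has no zero. Normalize it, and multiply by unimodular constants, interval after interval, to get a continuous unit vector $\hat w(\theta)\in\ell(x(e^{i\theta}))$ on $[0,2\pi]$. Then $\hat w(2\pi)=e^{i\gamma}\hat w(0)$ for some real $\gamma$, and $w(e^{i\theta})=e^{-i\gamma\theta/2\pi}\hat w(\theta)$ is well defined on $\mathbb{T}$.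
\end{proof}

\begin{example}[The first two steps]\label{ex:two}
Let $e_1=(1,0)$, $e_2=(0,1)$, $x_0=(0,0,1)$, and start from $s_0=0$, $X_0\equiv x_0$. The vector $Q(e_1)=(\frac12,\frac i2,0)$ satisfies $Q(e_1)\cdot x_0=0$. Take $s_1=\sqrt M\,z^{N_0}e_1$ with $M=2N_0+1$. The factor $\sqrt M$ is chosen so that $Q(s_1)=Mz^{M-1}Q(e_1)$ integrates to a term of unit size:
\[
X_1=x_0+\operatorname{Re}\big(z^MQ(e_1)\big),\qquad X_1(e^{i\theta})=\big(\tfrac12\cos M\theta,\ -\tfrac12\sin M\theta,\ 1\big),\qquad|X_1|^2=\tfrac54\ \text{ on }\mathbb{T}.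
\]
For $x=X_1$ on $\mathbb{T}$ we have $\xi=\frac12z^{-M}$, and $2v_+=(z^M,\beta)$ with $\beta=2+\sqrt5$. So $w_1=c\,(z^M,\beta)$ with $c=(1+\beta^2)^{-1/2}$ happens to be a polynomial. Let $s_2=s_1+\sqrt{2N+1}\,z^Nw_1$. By \eqref{eq:polar},
\[
Q(s_2)=Q(s_1)+2\sqrt{M(2N+1)}\,z^{N+N_0}B(e_1,w_1)+(2N+1)z^{2N}Q(w_1).
\]
The middle term is new compared with Section~\ref{sec:C2}. Its integral along a radius is at most $\sqrt{2M(2N+1)}/(N+N_0+1)$, of order $\sqrt{M/N}$. In the last term, $Q(w_1)=c^2\big(z^{2M}Q(e_1)+2\beta z^MB(e_1,e_2)+\beta^2Q(e_2)\big)$, and for $j=0,1,2$ the integral of $(2N+1)\zeta^{2N+jM}$ is $z^{2N+1+jM}\big(1-\frac{jM}{2N+1+jM}\big)$. So the last term integrates to $z^{2N+1}Q(w_1)$ up to an error of order $M/N$. Hence $|X_2|^2\to\frac54+\frac14$ uniformly on $\mathbb{T}$ as $N\to\infty$.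
\end{example}

Because of these errors $|X_2|$ need not be constant on $\mathbb{T}$, and the next $w$ has no reason to be a Laurent polynomial. We approximate it by one. Recall Fej\'er's theorem: for a continuous $w:\mathbb{T}\to\mathbb{C}^2$, the convolutions $W$ of $w$ with the Fej\'er kernels, which are nonnegative with mean $1$, are trigonometric polynomials converging uniformly to $w$, and $\max|W|\le\max|w|$. We regard a trigonometric polynomial $\sum_{|j|\le d}c_je^{ij\theta}$ as the Laurent polynomial $\sum_{|j|\le d}c_jz^j$ of degree at most $d$.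

\begin{lemma}[One step]\label{lem:step}
Let $s$ be a $\mathbb{C}^2$-valued polynomial such that $X=x_0+\operatorname{Re}\int_0^zQ(s)\,d\zeta$ has no zero on $\mathbb{T}$. There are a Laurent polynomial $W$ of degree at most $d$ with $|W|\le1$ on $\mathbb{T}$ and an integer $N^*\ge\max\{1,2d\}$ such that, for every $N\ge N^*$, the map $s^+=s+\sqrt{2N+1}\,z^NW$ is a polynomial and $X^+=x_0+\operatorname{Re}\int_0^zQ(s^+)\,d\zeta$ satisfies $|X^+|^2\ge|X|^2+\frac18$ on $\mathbb{T}$.
\end{lemma}

\begin{proof}
Let $w$ be given by Lemma~\ref{lem:w} for $x=X|_{\mathbb{T}}$, and let $W$ be a Fej\'er mean of $w$ such that $\eta=\max_{\mathbb{T}}|W-w|<1$ satisfies $\sqrt2\,\eta\max_{\mathbb{T}}|X|\le\frac1{32}$ and $(1-\eta)^4\ge\frac{15}{16}$. By \eqref{eq:polar} and Lemma~\ref{lem:spin}, $|Q(W)-Q(w)|\le\frac1{\sqrt2}\cdot\eta\cdot2=\sqrt2\,\eta$. Since $Q(w)\cdot X=0$, on $\mathbb{T}$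
\begin{equation}\label{eq:W}
|Q(W)\cdot X|\le\sqrt2\,\eta\,|X|\le\tfrac1{32},\qquad|W|^4\ge\tfrac{15}{16}.
\end{equation}
Let $N\ge\max\{1,2d\}$. Then $z^NW=z^{N-d}\,(z^dW)$, and $z^dW$ is a polynomial bounded by $1$ on $\overline{\mathbb{D}}$. By \eqref{eq:polar},
\[
Q(s^+)=Q(s)+2\sqrt{2N+1}\,z^{N-d}B(s,z^dW)+(2N+1)z^{2N}Q(W).
\]
The integral of the middle term along a radius is at most $\sqrt2\,\sqrt{2N+1}\,\max_{\overline{\mathbb{D}}}|s|/(N-d+1)$. In the last term we integrate by parts. The pole of $Q(W)$ at $0$ has order at most $2d$, so there is no boundary term at $0$: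
\[
\int_0^z(2N+1)\zeta^{2N}Q(W)\,d\zeta=z^{2N+1}Q(W(z))-\int_0^z\zeta^{2N-2d}\,P(\zeta)\,d\zeta,\qquad P=\zeta^{2d+1}\frac{d}{d\zeta}Q(W).
\]
Here $P$ is a polynomial independent of $N$, so the last integral is at most $\max_{\overline{\mathbb{D}}}|P|/(2N-2d+1)$. Thus $X^+=Y+e$, where $Y=X+\operatorname{Re}(z^{2N+1}Q(W))$ and $\max_{\overline{\mathbb{D}}}|e|\to0$ as $N\to\infty$. On $\mathbb{T}$ the vector $z^{2N+1}Q(W)$ is null of squared length $\frac12|W|^4$. By \eqref{eq:null} and \eqref{eq:W},
\[
|Y|^2=|X|^2+2\operatorname{Re}\big(z^{2N+1}Q(W)\cdot X\big)+\tfrac14|W|^4\ge|X|^2-\tfrac1{16}+\tfrac{15}{64}=|X|^2+\tfrac{11}{64}.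
\]
Also $|Y|\le\max_{\mathbb{T}}|X|+1$ on $\mathbb{T}$, a bound independent of $N$. Choose $N^*$ so that $2|e||Y|\le\frac3{64}$ on $\mathbb{T}$ for $N\ge N^*$. Then $|X^+|^2\ge|Y|^2-2|e||Y|\ge|X|^2+\frac18$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:R3}]
\emph{Construction.} Let $|x_0|=1$ and $s_0=0$. Apply Lemma~\ref{lem:step} repeatedly to obtain polynomials
\[
s_{k+1}=s_k+g_k,\qquad g_k=\sqrt{2N_k+1}\,z^{N_k}W_k,\qquad X_k=x_0+\operatorname{Re}\int_0^zQ(s_k)\,d\zeta ,
\]
where $W_k$ has degree at most $d_k$, $N_k\ge\max\{1,2d_k\}$, and, as the lemma allows any large exponent, $N_k\ge4N_{k-1}$. The lemma applies at each step because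
\begin{equation}\label{eq:mu}
|X_k|^2\ge1+\tfrac k8\quad\text{on }\mathbb{T}.
\end{equation}

\emph{Size of the spinors.} Write $\tau=1-|\zeta|$ for $\zeta\in\mathbb{D}$. Since $z^{d_j}W_j$ is bounded by $1$, $N_j-d_j\ge N_j/2$ and $2N_j+1\le3N_j$,
\[
|g_j(\zeta)|\le\sqrt{3N_j}\,e^{-N_j\tau/2}=\sqrt3\,\tau^{-1/2}\,\phi(N_j\tau),\qquad\phi(u)=u^{1/2}e^{-u/2}.
\]
So $s=\sum_jg_j$ converges locally uniformly in $\mathbb{D}$. We need three bounds. By \eqref{eq:elem}, $\phi(u)\le\min\{u^{1/2},u^{-1/2}\}$, so \eqref{eq:crit} with $\alpha=\frac12$ gives $\sum_j\phi(N_j\tau)\le4$, and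
\begin{equation}\label{eq:s1}
|s|,\ |s_k|\le4\sqrt3\,\tau^{-1/2}.
\end{equation}
By \eqref{eq:elem}, $\phi(u)\le2/u$, so \eqref{eq:geom} with $\alpha=1$ gives
\begin{equation}\label{eq:s2}
|s-s_k|\le\sqrt3\,\tau^{-1/2}\cdot\frac{8}{3N_k\tau}\le\frac{5\,\tau^{-3/2}}{N_k}.
\end{equation}
On $\overline{\mathbb{D}}$, for $k\ge1$, \eqref{eq:geom} gives $|s_k|\le\sum_{j<k}\sqrt{3N_j}\le2\sqrt{3N_{k-1}}$, hence
\begin{equation}\label{eq:s3}
|Q(s_k)|\le12N_{k-1}/\sqrt2\le9N_{k-1}.
\end{equation}

\emph{Properness.} Let $X=x_0+\operatorname{Re}\int_0^zQ(s)\,d\zeta$. Fix $z\in\mathbb{D}$, let $t=1-|z|$, and let $k=k(t)$ be the critical index. As in $\mathbb{C}^2$ we compare $X(z)$ with a boundary value of $X_k$, but now $X-X_k$ is an integral along the whole radius. The bound \eqref{eq:s1} alone would give an integrand of order $\tau^{-1}$ and an unbounded integral $\log(1/t)$. The tail bound \eqref{eq:s2} removes the logarithm. By \eqref{eq:polar}, $Q(s)-Q(s_k)=2B(s_k,s-s_k)+Q(s-s_k)$, so by Lemma~\ref{lem:spin}, \eqref{eq:s1}, \eqref{eq:s2}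 and $N_kt\ge1$,
\[
|X(z)-X_k(z)|\le\int_t^1\Big(\frac{20\sqrt6}{N_k}\,\tau^{-2}+\frac{25}{\sqrt2\,N_k^2}\,\tau^{-3}\Big)d\tau\le\frac{20\sqrt6}{N_kt}+\frac{25}{2\sqrt2\,(N_kt)^2}\le49+9=58 .
\]
Let $\omega\in\mathbb{T}$ with $z=|z|\omega$. By \eqref{eq:s3}, $|X_k(z)-X_k(\omega)|\le9N_{k-1}t\le9$ if $k\ge1$, and the difference is $0$ if $k=0$. With \eqref{eq:mu},
\[
|X(z)|\ge\sqrt{1+k(t)/8}-67 ,
\]
and the right side tends to infinity as $|z|\to1$.

\emph{Removing the branch points.} The spinor $s$ may have zeros. By Lemma~\ref{lem:basic}(d) there is $\sigma$ with $|\sigma|\le1$ such that $\tilde s=s+\sigma$ has none; this is where it helps that $s$ takes values in a space of real dimension four. By Lemma~\ref{lem:spin}, $\tilde X=x_0+\operatorname{Re}\int_0^zQ(\tilde s)\,d\zeta$ is a conformal minimal immersion. The difference $Q(\tilde s)-Q(s)=2B(s,\sigma)+Q(\sigma)$ is linear in $s$, hence integrable along radii: by \eqref{eq:s1},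
\[
|\tilde X-X|\le\int_0^1\big(4\sqrt6\,\tau^{-1/2}+1\big)d\tau=8\sqrt6+1 .
\]
So $\tilde X$ is proper, and its metric is complete by Lemma~\ref{lem:basic}(a). Finally $|\tilde s|^2\le2|s|^2+2\le98/(1-|z|)$, so
\begin{equation}\label{eq:49}
ds^2=\tfrac14|\tilde s|^4|dz|^2\le49^2(1-|z|)^{-2}|dz|^2 .
\end{equation}
By Lemma~\ref{lem:hyp}, $ds^2\le49^2ds^2_{\rm hyp}$ and $\lambda^*\ge1/(4\cdot49^2)$.
\end{proof}

\begin{remark}
The constants in the estimates above use only $N_{k+1}\ge4N_k$, $N_k\ge2d_k$ and $|W_k|\le1$ on $\mathbb{T}$, so taking $N_k$ larger costs nothing in the metric or in properness. It does cost the volume bound. The threshold $N^*$ in Lemma~\ref{lem:step} depends on the degree of a Fej\'er mean and on $\max|P|$, which we do not control, so the proof gives no rate for $k(t)\to\infty$ and no upper bound for the area in $B_R$.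
\end{remark}

\section{The admissible dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
\emph{Existence for $m\ge2$, $n\ge m+1$.} Let $\tilde X:\mathbb{D}\to\mathbb{R}^3$ be the immersion constructed in Section~\ref{sec:R3} and $M^2$ the disc with the induced metric. By Lemma~\ref{lem:basic}(a),(c), $M\times\mathbb{R}^{m-2}\to\mathbb{R}^{m+1}\subset\mathbb{R}^n$ is complete, proper and minimal, with $0<\lambda^*<\infty$. A homothety of ratio $c$ preserves these properties; it multiplies $\int|\nabla f|^2$ by $c^{m-2}$ and $\int f^2$ by $c^m$, hence $\lambda^*$ by $c^{-2}$. So every positive value occurs.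

\emph{Embedded examples.} The map $Z=(\tilde X,z):\mathbb{D}\to\mathbb{R}^3\times\mathbb{C}=\mathbb{R}^5$ is harmonic. Its induced metric is the sum of the metrics induced by the two components, namely $(\frac14|\tilde s|^4+1)|dz|^2$, so $Z$ is a conformal minimal immersion. It is injective because of the second component and proper because of the first, and a proper injective immersion is an embedding. By \eqref{eq:49} the metric is at most $(49^2+1)(1-|z|)^{-2}|dz|^2$, so $\lambda^*>0$ by Lemma~\ref{lem:hyp}. The product with $\mathbb{R}^{m-2}$ is properly embedded in $\mathbb{R}^{m+3}\subset\mathbb{R}^n$, and Lemma~\ref{lem:basic}(a),(c) applies again.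

\emph{Nonexistence otherwise.} The remaining cases are $m=1$ and $m=n$. If $m=1$, minimality says $X''=0$ in arc length, and completeness makes $M$ a full straight line, isometric to $\mathbb{R}$. If $m=n$, then $X$ is a local isometry from a complete manifold, hence a covering map onto $\mathbb{R}^n$; since $\mathbb{R}^n$ is simply connected and $M$ is connected, $X$ is an isometry. In both cases $M$ is isometric to $\mathbb{R}^m$, and $\lambda^*(\mathbb{R}^m)=0$ by \eqref{eq:exp}.
\end{proof}

\begin{thebibliography}{9}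

\bibitem{BC}
G. Pacelli Bessa and M. Silvana Costa, \emph{On submanifolds with tamed second fundamental form}, arXiv:0805.0323 (2008).

\end{thebibliography}
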